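\title{The linear term in the height of the classical modular polynomial}

\begin{abstract}
Let $\Phi_l$ be the classical modular polynomial of prime level $l$, and let $h(\Phi_l)$ be the logarithm of the largest absolute value of its coefficients. We prove that $h(\Phi_l)=6l\log l+Kl+O(l^{39/64}\log l)$ for an explicit constant $K$, and that $11.850<K<11.856$. In particular $\liminf_{l\to\infty}(h(\Phi_l)-6l\log l)/l>11.8$, a conjecture posed in a paper of Br\"oker and Sutherland. The proof gives an asymptotic formula for all levels $N$. It writes $\log|\Phi_N(j(z),j(w))|$ as an explicit main term plus a Hecke average of a Green kernel on the modular curve, and it bounds this average, after smoothing, by the spectral gap of the Hecke operator in an energy norm.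
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $j\colon\mathbb H\to\mathbb C$ be the elliptic modular function on the upper half-plane. For an integer $N\ge1$, the classical modular polynomial $\Phi_N(X,Y)\in\mathbb Z[X,Y]$ is the minimal polynomial of the function $j(Nz)$ over $\mathbb C(j)$, so that $\Phi_N(j(Nz),j(z))=0$. For a prime $l$ it is symmetric and has degree $l+1$ in each variable. For a nonzero polynomial $P$ with complex coefficients put
\[
h(P)=\log\max|c|,
\]
where $c$ runs over the coefficients of $P$. For an integer polynomial, $h(P)/\log 10$ is, to within one unit, the number of decimal digits of the largest coefficient.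

It is known (Cohen) that $h(\Phi_l)=6l\log l+O(l)$ for $l$ prime, and explicitly that
\[
h(\Phi_l)\le 6l\log l+16l+14\sqrt l\log l,\qquad h(\Phi_l)\le 6l\log l+18l
\]
for every prime $l$. Thus the quotient $(h(\Phi_l)-6l\log l)/l$ is bounded and its upper limit is at most $16$. These estimates do not say whether the quotient converges, nor how small it can be. The problem, posed as a conjecture in \cite{BS}, is to show that
\begin{equation}\label{eq:conj}
\liminf_{l\to\infty,\ l\text{ prime}}\frac{h(\Phi_l)-6l\log l}{l}>11.8 .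
\end{equation}
We prove \eqref{eq:conj} by showing that the limit exists and by computing it.

Write $z=x+iy$, $q=e^{2\pi iz}$, $\Gamma=\mathrm{PSL}_2(\mathbb Z)$, $\rho=e^{2\pi i/3}$. Let $F=\{z\in\mathbb H:|x|\le\frac12,\ |z|\ge1\}$ be the standard fundamental domain and $d\mu=dx\,dy/y^2$ the hyperbolic area, so that $\mu(F)=\pi/3$. Let $\Delta=q\prod_{n\ge1}(1-q^n)^{24}$. Since $\Delta$ has weight $12$ and no zeros, the function
\begin{equation}\label{eq:beta}
\beta(z)=-\log\bigl(y^6|\Delta(z)|\bigr)=2\pi y-6\log y-24\sum_{n\ge1}\log|1-q^n|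
\end{equation}
is smooth and $\Gamma$-invariant. With Euler's constant $\gamma_0$ put
\[
\kappa=2\gamma_0-2\log2-2\frac{\zeta'(2)}{\zeta(2)},\qquad C=6\kappa-6,\qquad M=\max_{|j(z)|=1}\beta(z),\qquad K=2M+C .
\]
The maximum exists because $\{z\in F:|j(z)|=1\}$ is compact.

\begin{theorem}\label{thm:prime}
For primes $l\to\infty$,
\[
h(\Phi_l)=6l\log l+Kl+O\bigl(l^{39/64}\log l\bigr).
\]
\end{theorem}

\begin{theorem}\label{thm:K}
We have $K\ge2\beta(\rho)+C>11.84$; more precisely, $11.850<K<11.856$. Hence the lower limit in \eqref{eq:conj} is a limit and equals $K>11.8$, and \eqref{eq:conj} holds.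
\end{theorem}

For $N\ge2$ let $\sigma_0(N)$ be the number of divisors of $N$, and let
\[
\psi(N)=N\prod_{p\mid N}\Bigl(1+\frac1p\Bigr),\qquad \lambda_N=\sum_{p^n\| N}\frac{p^n-1}{p^{n-1}(p^2-1)}\log p .
\]

\begin{theorem}\label{thm:all}
For $N\ge2$,
\[
h(\Phi_N)=6\psi(N)(\log N-2\lambda_N)+K\psi(N)+O\bigl(\sigma_0(N)N^{39/64}\log N\bigr).
\]
\end{theorem}

For $N=l$ prime, $\psi(l)=l+1$, $\lambda_l=(\log l)/(l+1)$ and $\sigma_0(l)=2$, so Theorem~\ref{thm:all} reads $h(\Phi_l)=6(l-1)\log l+K(l+1)+O(l^{39/64}\log l)$, which is Theorem~\ref{thm:prime}. Composite levels cost almost nothing extra, so we prove Theorem~\ref{thm:all} directly. The level $N=1$ must be excluded: $\Phi_1=X-Y$ has height $0$, the main terms add up to $K$, and the error term vanishes.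

\section{Where the constant comes from}\label{sec:idea}

\subsection{Height and maximum modulus}

Individual coefficients of $\Phi_N$ are hard to reach, but its values are given by a product formula. The following lemma exchanges one for the other at a negligible cost.

\begin{lemma}\label{lem:sup}
Let $P\in\mathbb C[X,Y]$ be nonzero and of degree at most $n$ in each variable, and let $\|P\|=\max_{|X|,|Y|\le1}|P(X,Y)|$. The maximum is attained with $|X|=|Y|=1$, and $h(P)\le\log\|P\|\le h(P)+2\log(n+1)$.
\end{lemma}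

\begin{proof}
The first claim is the maximum principle in each variable. Each coefficient is a Fourier coefficient of $P$ on the torus $|X|=|Y|=1$, so it is at most $\|P\|$ in absolute value; and $P$ has at most $(n+1)^2$ terms.
\end{proof}

\subsection{A model in one variable}

Let $P_n$ be the monic polynomial of degree $n$ with $P_n(t+t^{-1})=t^n+t^{-n}$; it exists by the recursion $P_{n+1}=XP_n-P_{n-1}$. Its roots $2\cos\frac{(2k-1)\pi}{2n}$ spread over $[-2,2]$. Write $X=t+t^{-1}$ with $|t|\ge1$. For $X\notin[-2,2]$ we have $|t|>1$, and $\frac1n\log|P_n(X)|\to\log|t|$: the normalized logarithm of the polynomial, which is the average of $\log|X-\xi|$ over the roots $\xi$, has a limit. If $|X|\le1$ then $|t|-|t|^{-1}\le1$, that is, $|t|\le\phi=\frac{1+\sqrt5}2$, and $t=i\phi$ gives $X=i$. Therefore $\phi^n-1\le\|P_n\|\le\phi^n+1$, and Lemma~\ref{lem:sup} gives $h(P_n)=n\log\phi+O(\log n)$. The linear term of the height is the degree times the maximum, over the unit disc, of the limit of $\frac1n\log|P_n|$.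

\subsection{The modular case}

Let
\[
R_N=\Bigl\{\left(\begin{smallmatrix}a&b\\0&d\end{smallmatrix}\right):\ ad=N,\ a,d>0,\ 0\le b<d,\ \gcd(a,b,d)=1\Bigr\},
\]
a set of $\psi(N)$ integral matrices (they are counted in the proof of Proposition~\ref{prop:Tbeta}), acting by $z\mapsto(az+b)/d$. We use two standard facts: $\Phi_N$ is symmetric for $N\ge2$, and
\begin{equation}\label{eq:product}
\Phi_N(X,j(w))=\prod_{\alpha\in R_N}\bigl(X-j(\alpha w)\bigr).
\end{equation}
So $\Phi_N$ is monic of degree $\psi(N)$ in each variable, and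
\[
L_N(z,w):=\log|\Phi_N(j(z),j(w))|=\sum_{\alpha\in R_N}\log|j(z)-j(\alpha w)| .
\]
One expects the Hecke points $\alpha w$, reduced modulo $\Gamma$, to spread over $F$ according to the probability measure $\frac3\pi\mu$. The model then suggests that $L_N(z,w)/\psi(N)$ is close to the mean of $u\mapsto\log|j(z)-j(u)|$ over $F$. Two things go wrong.

\emph{The mean is infinite.} For $v=\operatorname{Im}u$ large, $\log|j(z)-j(u)|$ is about $2\pi v$, and $\frac3\pi\int_1^A2\pi v\,dv/v^2=6\log A$. A cutoff at height $A=l$, the order of the height of the Hecke point $lw$, suggests the main term $6l\log l$, but a cutoff is too crude to give the next term. The remedy is to subtract a function with the same growth $2\pi v$ whose sum over Hecke points is known exactly, and $\beta$ is such a function. Take $N=2$ and $s=e^{\pi iz}$. Then $\Delta(\frac z2)\Delta(\frac{z+1}2)=-q\prod_n\bigl((1-s^n)(1-(-s)^n)\bigr)^{24}$, and $(1-s^n)(1-(-s)^n)$ equals $1-q^n$ for odd $n$ and $(1-q^{n/2})^2$ for even $n$. The factor $\Delta(2z)=q^2\prod_n(1-q^{2n})^{24}$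 supplies the missing terms, so
\[
\Delta(2z)\,\Delta\bigl(\tfrac z2\bigr)\,\Delta\bigl(\tfrac{z+1}2\bigr)=-\Delta(z)^3 .
\]
The three imaginary parts multiply to $y^3/2$. Hence $\sum_{\alpha\in R_2}\beta(\alpha z)=3\beta(z)+6\log2$. In general the sum is $\psi(N)\beta(z)+6S_N$ with $S_N=\psi(N)(\log N-2\lambda_N)$ (Section~\ref{sec:beta}); this is the first term of Theorem~\ref{thm:all}. What remains, $\log|j(z)-j(u)|-\beta(u)$, grows only like $6\log v$ and has a finite mean. Since $L_N$ is symmetric in $z$ and $w$, one guesses that this mean is $\beta(z)$ plus a constant; it is $\beta(z)+C$ (Section~\ref{sec:green}). The prediction becomes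
\begin{equation}\label{eq:guess}
L_N(z,w)\approx\psi(N)\bigl(\beta(z)+\beta(w)+C\bigr)+6S_N ,
\end{equation}
and the maximum over $|j(z)|=|j(w)|=1$ gives $K=2M+C$. Finally, $j$ has a triple zero at $\rho$ with a large leading coefficient, so the curve $|j|=1$ passes very close to $\rho$, and $M$ is close to $\beta(\rho)$ (Section~\ref{sec:numerics}).

\emph{The prediction fails pointwise.} In the model, the extremal point $X=i$ is far from the roots. Here $L_N(z,w)=-\infty$ whenever $z$ is equivalent to a Hecke point of $w$, and these points spread over all of $F$. For example, $u=(\rho+2)/3$ satisfies $-1/u=\rho-1$, so $j(u)=j(\rho)=0$ and $L_3(\rho,\rho)=-\infty$. We therefore prove \eqref{eq:guess} after averaging $z$ and $w$ over hyperbolic balls of radius $r$ (Section~\ref{sec:smooth}). This suffices: the maximum of $L_N$ is at least an average, and a value of $L_N$ is at most an average because $L_N$ is subharmonic (Section~\ref{sec:proof}). To keep the loss small, $r$ should be about $1/\psi(N)$, and for such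 sharp averages an $L^2$ estimate is too expensive. Section~\ref{sec:energy} replaces the $L^2$ norm by an energy norm, in which the cost is only $\log(1/r)$.

\section{Tools}\label{sec:tools}

\subsection{Analysis on the modular curve}

Let $D=y^2(\partial_x^2+\partial_y^2)$. It commutes with the M\"obius action of real matrices of positive determinant, which also preserves $\mu$ and the hyperbolic distance $\operatorname{dist}$. Note that $D\xi\,d\mu=(\partial_x^2+\partial_y^2)\xi\,dx\,dy$, and that $Df=0$ means that $f$ is harmonic. Since $\log|\Delta|$ is harmonic and $D\log y=-1$, and by \eqref{eq:beta},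
\begin{equation}\label{eq:betafacts}
D\beta=6,\qquad \beta=2\pi y-6\log y+O(e^{-2\pi y})\ \ \bigl(y\ge\tfrac{\sqrt3}2\bigr),\qquad \int_0^1\beta(x+iy)\,dx=2\pi y-6\log y;
\end{equation}
the last identity is the mean value property of $\log|1-q^n|$ in the disc $|q|<1$. In particular $\beta$ is bounded below. We identify $\Gamma$-invariant functions with functions on $F$, write $\langle\cdot,\cdot\rangle$ and $\|\cdot\|_2$ for the inner product and norm of $L^2(F,\mu)$, and put $F_A=\{z\in F:y\le A\}$, so that $\mu(F_A)=\frac\pi3-\frac1A$ for $A>1$. We use the following textbook facts.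

\emph{Unfolding.} If $\xi\in L^1(\mathbb H,\mu)$, then $\int_{\mathbb H}\xi\,d\mu=\int_F\sum_{\gamma\in\Gamma}\xi(\gamma u)\,d\mu(u)$.

\emph{Weyl's lemma.} If $f$ is continuous, $f_1$ is smooth and $\int f\,D\xi\,d\mu=\int f_1\xi\,d\mu$ for all $\xi\in C_c^\infty(\mathbb H)$, then $f$ is smooth and $Df=f_1$.

\emph{Green's formula.} For smooth $\Gamma$-invariant $f_1,f_2$ and $A>1$,
\begin{equation}\label{eq:green}
\int_{F_A}f_1\,Df_2\,d\mu=-\int_{F_A}\nabla f_1\cdot\nabla f_2\,dx\,dy+\int_0^1(f_1\,\partial_yf_2)(x+iA)\,dx .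
\end{equation}
Indeed, the boundary term is the integral of the form $f_1(\partial_xf_2\,dy-\partial_yf_2\,dx)$, which is $\Gamma$-invariant because the conjugate differential is compatible with holomorphic maps; and $z\mapsto z+1$ and $z\mapsto-1/z$ pair the vertical sides and the two halves of the bottom arc with opposite orientations.

\emph{The function $j$.} It induces a bijection $\Gamma\backslash\mathbb H\to\mathbb C$, with $j(\rho)=0$ and $j(i)=1728$. The function $j-j(z_0)$ vanishes at $z_0$ to order equal to the order of the stabilizer of $z_0$ in $\Gamma$, which is $3$ on $\Gamma\rho$, $2$ on $\Gamma i$, and $1$ elsewhere. Also $j=E_4^3/\Delta=q^{-1}+744+\sum_{n\ge1}c_nq^n$ with $c_n>0$, because $E_4$ and $\prod(1-q^n)^{-24}$ have positive coefficients. In particular $\log^+|j(z)|=2\pi y+O(1)$ on $F$, where $\log^+=\max(\log,0)$.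

For $f\ne0$ holomorphic and $\xi\in C_c^\infty(\mathbb H)$, the integral $\int\log|f|\,D\xi\,d\mu$ equals $2\pi$ times the sum of $\xi$ over the zeros of $f$, counted with multiplicity. The zeros of $z\mapsto j(z)-j(u)$ are the points of $\Gamma u$, each with the multiplicity with which it occurs in the list $(\gamma u)_{\gamma\in\Gamma}$. Hence
\begin{equation}\label{eq:delta}
\int_{\mathbb H}\log|j(z)-j(u)|\,D\xi(z)\,d\mu(z)=2\pi\sum_{\gamma\in\Gamma}\xi(\gamma u).
\end{equation}

Twice we shall identify a function from its Laplacian and a one-sided growth bound.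

\begin{lemma}\label{lem:liouville}
Let $f$ be a real, harmonic, $\Gamma$-invariant function on $\mathbb H$ with $f(z)\le c(1+y)$ on $F$ for some constant $c>0$. Then $f$ is constant.
\end{lemma}

\begin{proof}
Write $f=f_0\circ j$. Since $j$ is open and onto, $f_0$ is continuous on $\mathbb C$. Since $j$ is locally biholomorphic away from $j^{-1}(\{0,1728\})$, the function $f_0$ is harmonic away from $0$ and $1728$, and these singularities are removable by continuity. So $f_0=\operatorname{Re}\Theta$ with $\Theta$ entire. As $2\pi y\le\log^+|j(z)|+O(1)$ on $F$, the entire function $e^{\Theta(X)}$ has at most polynomial growth. It is a polynomial without zeros, hence constant.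
\end{proof}

\subsection{Hecke operators}

For a $\Gamma$-invariant function $f$ and $n\ge1$ put $T_nf(z)=\sum_{ad=n}\sum_{0\le b<d}f\bigl(\frac{az+b}d\bigr)$; this is again $\Gamma$-invariant. For $\operatorname{Re}s>1$ let $E(z,s)=\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}(\operatorname{Im}\gamma z)^s$, where $\Gamma_\infty$ is the group of integer translations. We recall the spectral decomposition \cite{Iw}. The space $L^2(F,\mu)$ is the orthogonal sum of the constants, the span of an orthonormal family of cuspidal Hecke--Maass eigenforms $u$, and a continuous part described by the Eisenstein series $E(\cdot,\frac12+it)$, $t\in\mathbb R$. Each $T_n$ is self-adjoint and acts on each part by its eigenvalues: $\sqrt n\,a_u(n)$ on $u$, and $\sqrt n\sum_{ad=n}(a/d)^{it}$ on $E(\cdot,\frac12+it)$. The function $a_u$ is multiplicative, and if $a_u(p)=\nu_p+\nu_p^{-1}$ then $a_u(p^m)=\sum_{i=0}^m\nu_p^{m-2i}$. The bound of Kim and Sarnak \cite{KS} states that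
\[
|\nu_p^{\pm1}|\le p^\theta,\qquad\theta=\tfrac7{64}.
\]

Fix $N\ge2$ and let $\bar T$ be the average over the Hecke points of \eqref{eq:product},
\[
\bar Tf(z)=\frac1{\psi(N)}\sum_{\alpha\in R_N}f(\alpha z).
\]
Let $L_0^2\subset L^2(F,\mu)$ be the orthogonal complement of the constants. The next lemma is the form of equidistribution that we use, and the only place where \cite{KS} enters.

\begin{lemma}\label{lem:tau}
The operator $\bar T$ preserves $\Gamma$-invariance, fixes the constant $1$, and is bounded and self-adjoint on $L^2(F,\mu)$. Its norm on $L^2_0$ is at most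
\[
\tau=\zeta(1+2\theta)\,\sigma_0(N)\,N^{39/64}/\psi(N).
\]
\end{lemma}

\begin{proof}
Let $T_n'$ be the sum over $R_n$, so $T'_N=\psi(N)\bar T$ and $\bar T1=1$. A matrix in the sum defining $T_n$ with $\gcd(a,b,d)=e$ is $e$ times an element of $R_{n/e^2}$ and acts on $\mathbb H$ as that element does. So $T_n=\sum_{e^2\mid n}T'_{n/e^2}$, and by inversion $T'_N=\sum_{e^2\mid N}\epsilon(e)T_{N/e^2}$, where $\epsilon$ is the M\"obius function. This gives invariance and self-adjointness. On cusp forms $|a_u(p^m)|\le(m+1)p^{m\theta}$, so $|a_u(n)|\le\sigma_0(n)n^\theta$; on Eisenstein series $|\sum_{ad=n}(a/d)^{it}|\le\sigma_0(n)$. Thus $T_n$ has norm at most $\sigma_0(n)n^{1/2+\theta}$ on $L_0^2$, and $T_N'$ has norm at most $\sigma_0(N)N^{1/2+\theta}\sum_{e\ge1}e^{-1-2\theta}$. Finally $\frac12+\theta=\frac{39}{64}$.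
\end{proof}

\section{The Hecke sum of $\beta$}\label{sec:beta}

For $N=2$ we computed the sum from the product for $\Delta$. In general it is quicker to note that the difference of the two sides is harmonic and to read off its value at the cusp.

\begin{proposition}\label{prop:Tbeta}
For $N\ge2$ and $z\in\mathbb H$,
\[
\sum_{\alpha\in R_N}\beta(\alpha z)=\psi(N)\beta(z)+6S_N,\qquad S_N:=\sum_{\alpha\in R_N}\log\frac da=\psi(N)(\log N-2\lambda_N).
\]
\end{proposition}

\begin{proof}
We first count. Given $ad=N$, the condition on $b$ is that it be prime to $\gcd(a,d)$, so there are $\omega(a,d)=d\prod_{p\mid\gcd(a,d)}(1-\frac1p)$ choices of $b$. This number is the product of the corresponding numbers for the prime powers $p^n\|N$. For $N=p^n$ and $a=p^i$ it is $\omega_0=p^n$, $\omega_i=p^{n-i}-p^{n-i-1}$ for $0<i<n$, and $\omega_n=1$. The sum telescopes to $p^n+p^{n-1}=\psi(p^n)$, so $|R_N|=\psi(N)$ for all $N$. Next, $S_{p^n}=\sum_i\omega_i(n-2i)\log p=(n\psi(p^n)-2\Sigma)\log p$, where summation by parts gives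
\[
\Sigma=n+\sum_{i=1}^{n-1}i\,(p^{n-i}-p^{n-i-1})=n+\sum_{i=1}^{n-1}p^{n-i}-(n-1)=\frac{p^n-1}{p-1}.
\]
Dividing by $\psi(p^n)=p^{n-1}(p+1)$ gives $S_{p^n}/\psi(p^n)=\log p^n-2\lambda_{p^n}$. Since $\omega(a,d)$ is multiplicative and $\log(d/a)$ is additive over the primes dividing $N$, we have $S_N/\psi(N)=\sum_{p^n\|N}S_{p^n}/\psi(p^n)=\log N-2\lambda_N$.

Now let $f(z)=\sum_\alpha\beta(\alpha z)-\psi(N)\beta(z)$. It is $\Gamma$-invariant, and $Df=6\psi(N)-6\psi(N)=0$. Since $\operatorname{Im}\alpha z=ay/d$, the asymptotic formula in \eqref{eq:betafacts} gives, as $y\to\infty$ and uniformly in $x$,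
\[
f(z)=2\pi y\Bigl(\sum_{\alpha\in R_N}\frac ad-\psi(N)\Bigr)+6S_N+o(1).
\]
By Lemma~\ref{lem:liouville}, $f$ is constant. So the coefficient of $y$ vanishes and $f=6S_N$.
\end{proof}

\section{The Green kernel and the constant $C$}\label{sec:green}

We need to integrate $\log|j(z)-j(u)|$ with bounds that are uniform in $z$, also near the elliptic points, where $j'$ vanishes. The following lemma reduces this to the function $\log|u-\zeta|$.

\begin{lemma}\label{lem:local}
Let $W\subset\mathbb H$ be compact. There is a finite set $S\subset\Gamma$ such that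
\[
\log|j(u)-j(z)|=\sum_{\gamma\in S}\log|u-\gamma z|+O_W(1)\qquad(z,u\in W,\ u\notin\Gamma z).
\]
\end{lemma}

\begin{proof}
Let $V\supset W$ be open and relatively compact in $\mathbb H$, and let $S=\{\gamma\in\Gamma:\gamma\bar V\cap\bar V\ne\emptyset\}$, a finite set because $\Gamma$ acts properly discontinuously. Fix $z\in V$. At $u_0\in V$ the function $u\mapsto j(u)-j(z)$ vanishes to order $\#\{\gamma\in\Gamma:\gamma z=u_0\}$. All such $\gamma$ lie in $S$, so $\prod_{\gamma\in S}(u-\gamma z)$ vanishes to the same order, and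
\[
H(z,u)=\frac{j(u)-j(z)}{\prod_{\gamma\in S}(u-\gamma z)}
\]
extends to a holomorphic function of $u\in V$ without zeros. It is jointly continuous: near $(z',u')\in V\times V$ take a small circle about $u'$, bounding a disc in $V$ and avoiding the points $\gamma z'$, $\gamma\in S$. For $z$ near $z'$ and $\zeta$ on the circle the denominator of $H(z,\zeta)$ stays away from $0$, so $H(z,\zeta)$ is continuous there, and Cauchy's formula expresses $H(z,u)$ inside the circle as an integral that is continuous in $(z,u)$. Hence $\log|H|$ is bounded on $W\times W$.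
\end{proof}

\begin{lemma}\label{lem:L2}
For $z\in\mathbb H$ let $\ell_z(u)=\log|j(z)-j(u)|-\beta(u)$. Then $\|\ell_z\|_2$ is bounded for $z$ in a compact set $W$, and $z\mapsto\ell_z$ is continuous from $\mathbb H$ to $L^1(F,\mu)$.
\end{lemma}

\begin{proof}
Let $v=\operatorname{Im}u$. There is $A=A(W)>1$ such that $\log|j(z)-j(u)|=2\pi v+O(e^{-2\pi v})$ for $v\ge A$ and $z\in W$, by the $q$-expansion of $j(u)$. There $\ell_z(u)=6\log v+O(1)$, which is square-integrable against $dv/v^2$. On $F_A$ the function $\beta$ is bounded and $\mu$ is comparable to Lebesgue measure; Lemma~\ref{lem:local} for the compact set $W\cup F_A$ reduces the claim to the boundedness of $\int_{F_A}\log^2|u-\zeta|\,d\mu(u)$ for $\zeta$ in a bounded set, which holds since $\log^2|t|$ is locally integrable in the plane. If $z_n\to z$, then $\ell_{z_n}(u)\to\ell_z(u)$ for $u\notin\Gamma z$. A bounded sequence in $L^2$ of a finite measure space is uniformly integrable, so Vitali's convergence theorem gives convergence in $L^1$.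
\end{proof}

\begin{proposition}\label{prop:mean}
For all $z\in\mathbb H$, $\ I(z):=\frac3\pi\int_F\ell_z\,d\mu=\beta(z)+C$.
\end{proposition}

\begin{proof}
\emph{Step 1: $I-\beta$ is constant.} By Lemma~\ref{lem:L2}, $I$ is continuous, and Fubini's theorem applies to $D\xi(z)\ell_z(u)$ for $\xi\in C_c^\infty(\mathbb H)$. By \eqref{eq:delta}, by $\int_{\mathbb H}D\xi\,d\mu=0$ and by unfolding,
\[
\int_{\mathbb H}I\,D\xi\,d\mu=\frac3\pi\int_F2\pi\sum_{\gamma\in\Gamma}\xi(\gamma u)\,d\mu(u)=6\int_{\mathbb H}\xi\,d\mu .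
\]
So $DI=6=D\beta$ by Weyl's lemma, and $I-\beta$ is harmonic and $\Gamma$-invariant. From $\log|X-Y|\le\log2+\log^+|X|+\log^+|Y|$ and the integrability over $F$ of $\log^+|j(u)|-\beta(u)=6\log v+O(1)$ we get $I(z)\le\log^+|j(z)|+O(1)=2\pi y+O(1)$ on $F$. As $\beta$ is bounded below, Lemma~\ref{lem:liouville} shows that $I-\beta$ is a constant $C'$.

\emph{Step 2: reduction to the integral of $\beta$.} To find $C'$ we average over a horizontal segment, where Jensen's formula evaluates the logarithm exactly. Let $A>1$ and $u\in F$. The function $q\,(j(z)-j(u))$ is holomorphic in $|q|<1$ and equals $1$ at $q=0$. If $y>1$ and $z\in\Gamma u$, then an integer translate of $z$ lies in $F$ above the bottom arc, so it differs from $u$ by an integer, and its stabilizer is trivial. Hence in $|q|<e^{-2\pi}$ there is no zero if $v\le1$ and one simple zero, of modulus $e^{-2\pi v}$, if $v>1$. Jensen's formula on $|q|=e^{-2\pi A}$ gives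
\[
\int_0^1\log|j(x+iA)-j(u)|\,dx=2\pi A+2\pi\max(0,v-A)=2\pi\max(A,v).
\]
We average $C'=I-\beta$ over $z=x+iA$, using Fubini's theorem (Lemma~\ref{lem:L2}) and \eqref{eq:betafacts}:
\[
C'=\frac3\pi\int_F\bigl(2\pi\max(A,v)-\beta(u)\bigr)\,d\mu(u)-2\pi A+6\log A .
\]
On $F_A$ the term $2\pi A$ integrates to $2\pi A(\frac\pi3-\frac1A)$. On the part $v>A$, \eqref{eq:betafacts} gives $\int_A^\infty6\log v\,dv/v^2=6(\log A+1)/A$. Therefore
\begin{equation}\label{eq:Cprime}
C'=-6+6\log A+\frac{18}\pi\,\frac{\log A+1}A-\frac3\pi\int_{F_A}\beta\,d\mu .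
\end{equation}

\emph{Step 3: the integral of $\beta$.} The function $\beta$ is the nonconstant part of the constant Laurent coefficient of $E(z,s)$ at $s=1$, and $E(z,s)$ is easy to integrate because it is an eigenfunction of $D$. Kronecker's first limit formula \cite{Lang} states that, uniformly for $z$ in compact sets,
\[
\sum_{(m,n)\ne(0,0)}\frac{y^s}{|mz+n|^{2s}}=\frac\pi{s-1}+2\pi\Bigl(\gamma_0-\log2-\log\bigl(\sqrt y\,|\eta(z)|^2\bigr)\Bigr)+O(s-1),
\]
where $\eta^{24}=\Delta$. The left side is $2\zeta(2s)E(z,s)$, since the cosets $\Gamma_\infty\gamma$ correspond to coprime pairs up to sign. Also $-\log(\sqrt y|\eta|^2)=\beta/12$ and $\frac1{2\zeta(2s)}=\frac3{\pi^2}\bigl(1-2\frac{\zeta'(2)}{\zeta(2)}(s-1)+O((s-1)^2)\bigr)$. Hence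
\begin{equation}\label{eq:Eexp}
E(z,s)=\frac3\pi\Bigl(\frac1{s-1}+\kappa\Bigr)+\frac{\beta(z)}{2\pi}+O(s-1).
\end{equation}
The mean of $E(x+iy,s)$ over $0\le x\le1$ has the form $y^s+c(s)y^{1-s}$. Averaging \eqref{eq:Eexp} at height $A$ gives $c(s)A^{1-s}=\frac3\pi\bigl(\frac1{s-1}+\kappa-\log A\bigr)+O(s-1)$. From $DE=s(s-1)E$ and \eqref{eq:green} with $f_1=1$, for $s>1$,
\[
\int_{F_A}E\,d\mu=\frac{sA^{s-1}+(1-s)c(s)A^{-s}}{s(s-1)}=\frac{A^{s-1}}{s-1}-\frac{c(s)A^{-s}}s .
\]
As $s\to1^+$ the right side is $\frac1{s-1}+\log A-\frac3{\pi A}\bigl(\frac1{s-1}+\kappa-\log A-1\bigr)+O(s-1)$. Integrating \eqref{eq:Eexp} over $F_A$ and comparing constant terms,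
\[
\frac{3\kappa}\pi\Bigl(\frac\pi3-\frac1A\Bigr)+\frac1{2\pi}\int_{F_A}\beta\,d\mu=\log A-\frac3{\pi A}(\kappa-\log A-1),
\]
that is, $\frac3\pi\int_{F_A}\beta\,d\mu=6\log A-6\kappa+\frac{18}{\pi A}(\log A+1)$. In \eqref{eq:Cprime} all terms containing $A$ cancel, and $C'=6\kappa-6=C$.
\end{proof}

Define the symmetric kernel, $\Gamma$-invariant in each variable,
\[
g(z,u)=\log|j(z)-j(u)|-\beta(z)-\beta(u)-C .
\]
By Lemma~\ref{lem:L2} and Proposition~\ref{prop:mean},
\begin{equation}\label{eq:gfacts}
\int_Fg(z,u)\,d\mu(u)=0,\qquad\|g(z,\cdot)\|_2\ \text{is bounded for $z$ in compact sets.}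
\end{equation}
Summing the definition of $g(z,\alpha w)$ over $\alpha\in R_N$ and using Proposition~\ref{prop:Tbeta} turns the prediction \eqref{eq:guess} into an identity with a remainder: whenever $\Phi_N(j(z),j(w))\ne0$,
\begin{equation}\label{eq:exact}
L_N(z,w)=\psi(N)\bigl(\beta(z)+\beta(w)+C\bigr)+6S_N+\psi(N)\,\bar T_wg(z,w),
\end{equation}
where $\bar T_w$ acts in the variable $w$. The remainder is a Hecke average of a function in $L_0^2$.

\section{The energy form}\label{sec:energy}

Averaging the remainder in \eqref{eq:exact} against weights $k_1(z)k_2(w)$ produces the bilinear form with kernel $g$, evaluated at $k_1$ and $\bar Tk_2$. We show that its negative is positive semidefinite and that $\bar T$ contracts it by the factor $\tau$ of Lemma~\ref{lem:tau}.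

Let $\mathcal D$ be the real vector space of smooth real $\Gamma$-invariant functions $k$ on $\mathbb H$ that vanish for $y>A$, for some $A$ depending on $k$. These are the functions whose support meets $F$ in a compact set. For $k,k_1,k_2\in\mathcal D$ put
\[
Gk(z)=\int_Fg(z,u)k(u)\,d\mu(u),\qquad Q(k_1,k_2)=-\langle k_1,Gk_2\rangle .
\]
By \eqref{eq:gfacts} the double integral defining $Q$ converges absolutely, so $Q$ is symmetric.

\begin{lemma}\label{lem:Q}
Let $k\in\mathcal D$ and $m=\int_Fk\,d\mu$. Then $Gk$ is smooth, $D\,Gk=2\pi k-6m$, $Gk\in L_0^2$, and $Q(k,k)\ge0$.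
\end{lemma}

Since $6m=2\pi\cdot\frac3\pi m$, the equation says that $D\,Gk$ is $2\pi$ times $k$ minus its mean: $g$ is a Green kernel for $D$, $Gk$ is the potential of the charge $k$, and the proof shows that $Q(k,k)$ is its Dirichlet energy.

\begin{proof}
The function $Gk$ is continuous by Lemma~\ref{lem:L2}, as $k$ is bounded. For $\xi\in C_c^\infty(\mathbb H)$, Fubini's theorem (justified by \eqref{eq:gfacts}), \eqref{eq:delta}, $D\beta=6$ and unfolding give
\[
\int_{\mathbb H}Gk\,D\xi\,d\mu=\int_Fk(u)\Bigl(2\pi\sum_{\gamma\in\Gamma}\xi(\gamma u)-6\int_{\mathbb H}\xi\,d\mu\Bigr)d\mu(u)=\int_{\mathbb H}(2\pi k-6m)\,\xi\,d\mu,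
\]
and Weyl's lemma gives the first two claims.

As $y\to\infty$, $g(z,u)=6\log y-\beta(u)-C+O(e^{-2\pi y})$ uniformly for $u$ in the compact set $F\cap\operatorname{supp}k$. So $Gk=6m\log y+c+O(e^{-2\pi y})$ for a constant $c$, and $Gk\in L^2(F,\mu)$. By \eqref{eq:gfacts} and symmetry, $\int_F|k(u)|\int_F|g(z,u)|\,d\mu(z)\,d\mu(u)<\infty$, and Fubini's theorem with \eqref{eq:gfacts} gives $\int_FGk\,d\mu=0$.

For large $y$ the function $Gk-6m\log y-c$ is harmonic and $O(e^{-2\pi y})$, so by the interior gradient estimate on Euclidean unit discs its gradient is $O(e^{-2\pi y})$. Hence $Gk\,\partial_yGk=O((\log y)/y)$. Using $2\pi k=D\,Gk+6m$, the vanishing mean of $Gk$, and \eqref{eq:green} with $A\to\infty$,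
\[
Q(k,k)=-\frac1{2\pi}\int_FGk\,D\,Gk\,d\mu=\frac1{2\pi}\int_F|\nabla Gk|^2\,dx\,dy\ge0.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:commute}
The operator $\bar T$ maps $\mathcal D$ to $\mathcal D$. For $k,k_1,k_2\in\mathcal D$ we have $G\bar Tk=\bar TGk$ and $Q(\bar Tk_1,k_2)=Q(k_1,\bar Tk_2)$.
\end{lemma}

\begin{proof}
If $k$ vanishes for $y>A$, then $\bar Tk$ vanishes for $y>NA$, because $\operatorname{Im}\alpha z\ge y/N$ for $\alpha\in R_N$. Here we use the symmetry of $\Phi_N$: in \eqref{eq:exact} every term other than the last is symmetric in $z$ and $w$, and $g$ is symmetric, so $\bar T_wg(z,w)=\bar T_zg(z,w)$ whenever $\Phi_N(j(z),j(w))\ne0$. For fixed $z$ this excludes only a discrete set of $w$, since $\Phi_N(j(z),\cdot)$ is monic. As $\bar T$ is self-adjoint and $g(z,\cdot)\in L^2$,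
\[
G\bar Tk(z)=\int_F\bar T_ug(z,u)\,k(u)\,d\mu(u)=\int_F\bar T_zg(z,u)\,k(u)\,d\mu(u)=\bar TGk(z).
\]
Finally $Q(k_1,\bar Tk_2)=-\langle k_1,\bar TGk_2\rangle=-\langle\bar Tk_1,Gk_2\rangle=Q(\bar Tk_1,k_2)$.
\end{proof}

We know the norm of $\bar T$ for $\langle\cdot,\cdot\rangle$ and want it for $Q$. The two norms are not comparable, but for an operator that is symmetric for $Q$ the norm is governed by the growth of $Q(\bar T^nk,k)$ for fixed $k$, and for that a comparison constant depending on $k$ is harmless.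

\begin{lemma}\label{lem:contract}
For $k_1,k_2\in\mathcal D$, $\ |Q(k_1,\bar Tk_2)|\le\tau\,Q(k_1,k_1)^{1/2}Q(k_2,k_2)^{1/2}$.
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality for the positive semidefinite form $Q$, it suffices to show that $Q(\bar Tk,\bar Tk)\le\tau^2Q(k,k)$ for $k\in\mathcal D$. Put $x_n=Q(\bar T^nk,k)$. By Lemma~\ref{lem:commute}, $x_{2n}=Q(\bar T^nk,\bar T^nk)\ge0$, so the claim is $x_2\le\tau^2x_0$, and Cauchy--Schwarz gives $x_n^2\le x_{2n}x_0$. If $x_0=0$, then $x_2^2\le x_4x_0=0$. Let $x_0>0$. Iterating $x_n/x_0\le(x_{2n}/x_0)^{1/2}$ gives $x_2/x_0\le(x_{2^m}/x_0)^{2^{1-m}}$ for $m\ge1$. Let $k_0\in L_0^2$ be $k$ minus its mean. Since $Gk\in L_0^2$ and $\bar T1=1$,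
\[
x_n=-\langle\bar T^nk_0,Gk\rangle\le\tau^n\|k_0\|_2\|Gk\|_2 .
\]
Hence $x_2/x_0\le\tau^2\bigl(\|k_0\|_2\|Gk\|_2/x_0\bigr)^{2^{1-m}}$, and we let $m\to\infty$.
\end{proof}

\section{The smoothed asymptotic formula}\label{sec:smooth}

Fix a smooth $\chi\colon[0,\infty)\to[0,1]$ equal to $1$ on $[0,\frac12]$ and to $0$ on $[1,\infty)$. For $0<r\le\frac12$ and $z_0\in\mathbb H$ let
\[
b_{z_0}(z)=c_r\,\chi\bigl(\operatorname{dist}(z,z_0)/r\bigr),\qquad k_{z_0}=\sum_{\gamma\in\Gamma}b_{z_0}\circ\gamma,
\]
with $c_r$ such that $\int_{\mathbb H}b_{z_0}\,d\mu=1$. Then $b_{z_0}\ge0$ is smooth, depends only on the distance to $z_0$, and is supported in the closed hyperbolic ball $B(z_0,r)$. A ball of radius $r/2$ has area $4\pi\sinh^2(r/4)\ge\pi r^2/4$, so $b_{z_0}\le c_r\le4/(\pi r^2)$. The sum defining $k_{z_0}$ is locally finite, $k_{z_0}\in\mathcal D$, and unfolding gives $\int_Fk_{z_0}f\,d\mu=\int_{\mathbb H}b_{z_0}f\,d\mu$ for $\Gamma$-invariant locally integrable $f$.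

\begin{lemma}\label{lem:energy}
Let $W\subset\mathbb H$ be compact. For $z_0\in W$ and $0<r\le\frac12$, $\ Q(k_{z_0},k_{z_0})\ll_W1+\log(1/r)$.
\end{lemma}

\begin{proof}
Unfolding twice, $Q(k_{z_0},k_{z_0})=-\iint g(z,u)\,b_{z_0}(z)b_{z_0}(u)\,d\mu(u)\,d\mu(z)$, with $z$ and $u$ in the closed $\frac12$-neighborhood $W_1$ of $W$. By Lemma~\ref{lem:local} for $W_1$ and the boundedness of $\beta$ there, $-g(z,u)\le\sum_{\gamma\in S}\log^+|u-\gamma z|^{-1}+O(1)$. On $W_1$ the measure $\mu$ is comparable to Lebesgue measure, so $B(z_0,r)$ has Euclidean area at most $\pi(cr)^2$ with $c=c(W)$. Since $\log^+|t|^{-1}$ is a decreasing function of $|t|$, its integral over a set of area at most $\pi(cr)^2$ is at most its integral over $|t|\le cr$. In polar coordinates, $\int_{|t|\le\delta}\log^+|t|^{-1}\,d^2t$ equals $\pi\delta^2(\log\frac1\delta+\frac12)$ for $\delta\le1$ and $\frac\pi2$ for $\delta\ge1$. So, uniformly in $\zeta\in\mathbb C$,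
\[
\int b_{z_0}(u)\log^+\frac1{|u-\zeta|}\,d\mu(u)\ll r^{-2}\int_{|t|\le cr}\log^+\frac1{|t|}\,d^2t\ll1+\log\frac1r .
\]
Take $\zeta=\gamma z$, sum over $\gamma\in S$, and integrate against $b_{z_0}(z)\,d\mu(z)$.
\end{proof}

\begin{proposition}\label{prop:smooth}
Let $W\subset\mathbb H$ be compact. For $N\ge2$, $0<r\le\frac12$ and $z_0,w_0\in W$,
\begin{multline*}
\iint b_{z_0}(z)\,b_{w_0}(w)\,L_N(z,w)\,d\mu(z)\,d\mu(w)=\psi(N)\bigl(\beta(z_0)+\beta(w_0)+C\bigr)+6S_N\\
+O_W\Bigl(\psi(N)\,r+\sigma_0(N)N^{39/64}\bigl(1+\log\tfrac1r\bigr)\Bigr),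
\end{multline*}
and the double integral converges absolutely.
\end{proposition}

\begin{proof}
We integrate \eqref{eq:exact}, which holds off a null set, against $b_{z_0}(z)b_{w_0}(w)$. For fixed $z$, the integral $\int b_{w_0}(w)|\bar T_wg(z,w)|\,d\mu(w)$ is at most $\|k_{w_0}\|_2\,\|\bar Tg(z,\cdot)\|_2$, which is bounded for $z\in B(z_0,r)$ by \eqref{eq:gfacts} and the boundedness of $\bar T$. This gives absolute convergence. By unfolding and self-adjointness, $\int b_{w_0}(w)\bar T_wg(z,w)\,d\mu(w)=\langle k_{w_0},\bar Tg(z,\cdot)\rangle=G\bar Tk_{w_0}(z)$, and integrating against $b_{z_0}$ gives $-Q(k_{z_0},\bar Tk_{w_0})$. By Lemmas~\ref{lem:contract} and~\ref{lem:energy}, $\psi(N)$ times this quantity is $O_W\bigl(\psi(N)\tau(1+\log\frac1r)\bigr)$, and $\psi(N)\tau=\zeta(1+2\theta)\sigma_0(N)N^{39/64}$. Finally, $\beta$ is Lipschitz on the $\frac12$-neighborhood of $W$, so $\int b_{z_0}\beta\,d\mu=\beta(z_0)+O_W(r)$, and the same holds at $w_0$.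
\end{proof}

\begin{remark}
Without Lemma~\ref{lem:contract} one has $|\langle\bar Tk_{w_0},Gk_{z_0}\rangle|\le\tau\|k_{w_0}\|_2\|Gk_{z_0}\|_2$. Here $\|Gk_{z_0}\|_2=O(1)$ by Minkowski's inequality and \eqref{eq:gfacts}, but $\|k_{w_0}\|_2^2=\int b_{w_0}k_{w_0}\,d\mu$ is only $O(r^{-2})$. For $N=l$ prime the error becomes $lr+l^{39/64}/r$, which for $r=l^{-25/128}$ is $O(l^{103/128})$. This is enough for the existence of the limit; the energy form is what gives the exponent $39/64$.
\end{remark}

\section{Proof of Theorem~\ref{thm:all}}\label{sec:proof}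

Since $\psi(N)\le N\sigma_0(N)\le N^2$, Lemma~\ref{lem:sup} with $n=\psi(N)$ gives $h(\Phi_N)=\log\|\Phi_N\|+O(\log N)$. In view of the value of $S_N$ in Proposition~\ref{prop:Tbeta}, we must show that
\begin{equation}\label{eq:goal}
\log\|\Phi_N\|=K\psi(N)+6S_N+O\bigl(\sigma_0(N)N^{39/64}\log N\bigr).
\end{equation}
Let $\mathcal E=\{z\in\mathbb H:|j(z)|\le1\}$. The set $F\cap\mathcal E$ is compact, so $\beta$ attains its maximum on $\mathcal E$. At a local maximum of a smooth function the Laplacian is at most $0$, while $D\beta=6$; so the maximum is not attained in the open set $|j|<1$, and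
\begin{equation}\label{eq:M}
M=\max_{\mathcal E}\beta .
\end{equation}
Let $W$ be the closed hyperbolic $1$-neighborhood of $F\cap\mathcal E$, and take $r=1/\psi(N)\le\frac13$. The error term of Proposition~\ref{prop:smooth} is then $O(\sigma_0(N)N^{39/64}\log N)$.

\emph{Upper bound.} Choose $z_0,w_0\in F\cap\mathcal E$ with $L_N(z_0,w_0)=\log\|\Phi_N\|$. The map $t=(z-z_0)/(z-\bar z_0)$ sends $\mathbb H$ conformally onto the unit disc and $z_0$ to $0$; in this coordinate $\operatorname{dist}(z,z_0)$ is a function of $|t|$ and $\mu$ is invariant under rotations. If $f\ne0$ is holomorphic on $\mathbb H$, then $\log|f(z_0)|$ is at most the mean of $\log|f|$ over each circle $|t|=\text{const}$. Integrating over the radius with the weight $b_{z_0}$, which is constant on these circles and has total mass $1$, we get $\log|f(z_0)|\le\int b_{z_0}\log|f|\,d\mu$. This is where the weight must be radial. We apply this to $w\mapsto\Phi_N(j(z_0),j(w))$ at $w_0$, and then, for each $w$, to $z\mapsto\Phi_N(j(z),j(w))$ at $z_0$;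 neither function vanishes identically, as $\Phi_N$ is monic in each variable. Thus $L_N(z_0,w_0)$ is at most the double integral in Proposition~\ref{prop:smooth}, and $\beta(z_0)+\beta(w_0)+C\le2M+C=K$. This gives the upper bound in \eqref{eq:goal}.

\emph{Lower bound.} We have $L_N\le\log\|\Phi_N\|$ on $\mathcal E\times\mathcal E$, so we need a ball of radius $r$ inside $\mathcal E$ and within $O(r)$ of a point where $\beta=M$. That point lies on the boundary of $\mathcal E$, so the ball must be pushed inward. Let $z_*\in F$ with $|j(z_*)|=1$ and $\beta(z_*)=M$. Since $j(z_*)\ne0,1728$, we have $j'(z_*)\ne0$. The function $f=\log|j|$ is smooth near $z_*$ and vanishes at $z_*$, and its Euclidean gradient there has length $\delta=|j'(z_*)|>0$ and direction a unit vector $\mathbf n$. Let $\Lambda$ be a Lipschitz constant of $f$ for $\operatorname{dist}$ on a fixed ball about $z_*$. For small $s>0$, $f(z_*-s\mathbf n)\le-\delta s/2$. Put $z_1=z_*-(2\Lambda r/\delta)\mathbf n$. For $r$ below a constant $r_0$ we have $f(z_1)\le-\Lambda r$,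 hence $f\le0$ on $B(z_1,r)$, that is, $B(z_1,r)\subset\mathcal E$; moreover $\operatorname{dist}(z_1,z_*)=O(r)$, so $z_1\in W$ and $\beta(z_1)=M+O(r)$. Proposition~\ref{prop:smooth} with $z_0=w_0=z_1$ gives the lower bound in \eqref{eq:goal} when $1/\psi(N)<r_0$. Since $\psi(N)>N$, this excludes finitely many $N\ge2$, which only affect the implied constant.

This proves Theorem~\ref{thm:all}, and with it Theorem~\ref{thm:prime}. \qed

\begin{remark}
The value $\theta=7/64$ enters only through $\tau$. Any exponent $\theta\in(0,\frac12)$ for which $|\nu_p^{\pm1}|\le p^\theta$ holds gives Theorem~\ref{thm:prime} with the error term $O(l^{1/2+\theta}\log l)=o(l)$.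
\end{remark}

\section{Proof of Theorem~\ref{thm:K}}\label{sec:numerics}

\subsection{The value at $\rho$ and the lower bounds}

Since $j(\rho)=0$, \eqref{eq:M} gives $M\ge\beta(\rho)$ and $K\ge2\beta(\rho)+C$. At $\rho$ we have $y=\frac{\sqrt3}2$ and $q=-a$ with $a=e^{-\pi\sqrt3}$, $0.004333<a<0.004334$. Expanding the logarithms, $\sum_n\log(1-q^n)=-\sum_{m\ge1}\frac{\sigma_1(m)}mq^m$, where $\sigma_1(m)\le m^2$ is the sum of the divisors of $m$. At $q=-a$ this is $a-\frac32a^2$ up to an error of at most $\sum_{m\ge3}ma^m<4a^3$. Now $0.103316<24a-36a^2<0.103340$ and $96a^3<0.00001$, so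
\begin{equation}\label{eq:prodrho}
0.10330<24\sum_{n\ge1}\log|1-q^n|<0.10335\qquad(z=\rho).
\end{equation}
Since $\pi\sqrt3+3\log\frac43=6.30444\ldots$, formula \eqref{eq:beta} gives
\begin{equation}\label{eq:betarho}
6.20109<\beta(\rho)<6.20115 .
\end{equation}

A lower bound for $C$ that suffices for \eqref{eq:conj} can be obtained by hand. The function $f(x)=(\log x)/x^2$ has $f''(x)=(6\log x-5)/x^4>0$ for $x\ge3$. For a convex function $\int_n^{n+1}f\le\frac12(f(n)+f(n+1))$, so $\sum_{n\ge10}f(n)\ge\frac12f(10)+\int_{10}^\infty f$, and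
\[
-\zeta'(2)=\sum_{n\ge2}\frac{\log n}{n^2}\ge\sum_{n=2}^9\frac{\log n}{n^2}+\frac{\log10}{200}+\frac{\log10+1}{10}>0.5954+0.0115+0.3302=0.9371 .
\]
Hence $-\zeta'(2)/\zeta(2)>0.9371/1.64494>0.5696$, so $\kappa>2(0.57721-0.69315+0.5696)>0.9073$ and $C>-0.5562$. With \eqref{eq:betarho},
\[
K\ge2\beta(\rho)+C>12.4021-0.5562>11.84 .
\]
Together with Theorem~\ref{thm:prime} this proves \eqref{eq:conj}.

For the finer enclosure we use the standard value $\zeta'(2)=-0.93754825\ldots$, which gives $\kappa=0.90805\ldots$ and $C=-0.55164\ldots$. With \eqref{eq:betarho},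
\begin{equation}\label{eq:encl}
11.8505<2\beta(\rho)+C<11.8507,
\end{equation}
so $K>11.850$.

\subsection{The upper bound}

It remains to show that $M<\beta(\rho)+0.0023$. We want to bound $\beta-\beta(\rho)$ on the curve $|j|=1$ without locating the curve. The point is that near $\rho$ the relevant quantities are holomorphic functions of $X=j(z)$ on the large disc $U=\{|X|<1728\}$, so crude bounds on $U$ improve by a factor of about $1728$ on $|X|=1$.

Let $t=(z-\rho)/(z-\bar\rho)$, a coordinate identifying $\mathbb H$ with the unit disc. The stabilizer $\Gamma_\rho$ has order $3$ and fixes $t=0$, so it acts by $t\mapsto\omega t$, $\omega^3=1$. Let $\Omega$ be the component of $j^{-1}(U)$ containing $\rho$.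

\begin{lemma}\label{lem:descent}
We have $j(\Omega)=U$, and every $\Gamma_\rho$-invariant holomorphic function $\Psi$ on $\mathbb H$ has the form $\Psi=\Psi_0\circ j$ on $\Omega$ with $\Psi_0$ holomorphic on $U$, provided $\Psi$ is bounded on $\Omega\cap j^{-1}(U')$ for some neighborhood $U'$ of $0$. This holds for $\Psi=t^3$; moreover $\rho$ is the only zero of $j$ in $\Omega$, and the proviso holds for every such $\Psi$.
\end{lemma}

\begin{proof}
The group $\Gamma$ acts freely on $j^{-1}(U\setminus\{0\})$, so $j$ is a covering map over $U\setminus\{0\}$. The set $\Omega^*=\Omega\setminus j^{-1}(0)$ is connected, being a domain minus a discrete set, and is a component of $j^{-1}(U\setminus\{0\})$. So $\Omega^*\to U\setminus\{0\}$ is a connected covering, in particular onto, of a space with fundamental group $\mathbb Z$. A small loop around $0$, lifted near $\rho$ where $j$ has a triple zero, closes up after exactly three turns; hence the covering has degree $3$. The group $\Gamma_\rho$ preserves $j$ and $\Omega$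 and acts freely on $\Omega^*$, so each fiber is a single $\Gamma_\rho$-orbit. Thus $\Psi$ descends to a holomorphic function on $U\setminus\{0\}$, and under the proviso the singularity at $0$ is removable. For $\Psi=t^3$, which is bounded by $1$, we get $t^3=P(j(z))$ on $\Omega$ by continuity, and $P(0)=0$ by evaluating at $\rho$; so $j(z)=0$ with $z\in\Omega$ forces $t=0$. Finally, a small $\Gamma_\rho$-invariant disc about $\rho$ maps onto a neighborhood $U'\subset U$ of $0$ and contains a full fiber over each point of $U'$, so any such $\Psi$ is bounded on $\Omega\cap j^{-1}(U')$.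
\end{proof}

In particular every $z$ with $|j(z)|=1$ is $\Gamma$-equivalent to a point of $\Omega$, and it suffices to bound $\beta$ on $\Omega$.

\emph{Splitting $\beta$.} From $z=(\rho-\bar\rho t)/(1-t)$ and the reality of $\rho\bar t+\bar\rho t$ we get $y=\frac{\sqrt3}2\,\frac{1-|t|^2}{|1-t|^2}$. So the zero-free holomorphic function $\Psi=\Delta(z)(1-t)^{-12}$ satisfies
\[
-\log|\Psi|=\beta+6\log\tfrac{\sqrt3}2+6\log(1-|t|^2).
\]
The right side is $\Gamma_\rho$-invariant. Hence the quotient of the values of $\Psi$ at $\omega t$ and at $t$ is holomorphic of modulus $1$, so it is constant, and it equals $1$ at $t=0$. By Lemma~\ref{lem:descent}, $\Psi=\Psi_0\circ j$ on $\Omega$ with $\Psi_0$ holomorphic and zero-free on the disc $U$. Let $f=\log(\Psi_0/\Psi_0(0))$ with $f(0)=0$. Then on $\Omega$, with $X=j(z)$,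
\begin{equation}\label{eq:split}
\beta(z)-\beta(\rho)=-6\log(1-|t|^2)-\operatorname{Re}f(X).
\end{equation}
We bound the two terms for $|X|=1$.

\emph{The term in $t$.} Let $t^3=P(X)$, so $|P|<1$ on $U$ and $P(0)=0$. By Schwarz's lemma $P(1728\,\sigma)=\sigma P_1(\sigma)$ with $|P_1|\le1$ on $|\sigma|<1$, and the Schwarz--Pick lemma gives $|P_1(\sigma)|\le\frac{|P_1(0)|+|\sigma|}{1+|P_1(0)||\sigma|}\le|P_1(0)|+|\sigma|$. If $j\sim c_0t^3$ as $t\to0$, then $|P_1(0)|=1728/|c_0|$. We use $E_4(\rho)=0$, the identity $E_4'=\frac{2\pi i}3(E_2E_4-E_6)$, which gives $|E_4'(\rho)|=\frac{2\pi}3|E_6(\rho)|$, and $E_4^3-E_6^2=1728\Delta$, which gives $|E_6(\rho)|^2=1728|\Delta(\rho)|$. Since $z-\rho\sim i\sqrt3\,t$ and $j=E_4^3/\Delta$,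
\[
|c_0|=3\sqrt3\Bigl(\frac{2\pi}3\Bigr)^3\frac{|E_6(\rho)|^3}{|\Delta(\rho)|}=3\sqrt3\Bigl(\frac{2\pi}3\Bigr)^3\cdot1728\,|E_6(\rho)| .
\]
By \eqref{eq:prodrho}, $|\Delta(\rho)|>0.004333\,e^{0.1033}>0.0048$, so $|E_6(\rho)|^2>8.2944=2.88^2$. As $3\sqrt3(2\pi/3)^3>47.7$, we get $|P_1(0)|<1/(47.7\cdot2.88)<0.0073$. For $|X|=1$, that is $|\sigma|=\frac1{1728}$,
\[
|t|^3\le\frac1{1728}\Bigl(0.0073+\frac1{1728}\Bigr)<4.6\cdot10^{-6}.
\]
Since $(4.6\cdot10^{-6})^2<0.00028^3$, we have $|t|^2<0.00028$ and $-6\log(1-|t|^2)<0.0017$.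

\emph{The term in $f$.} By \eqref{eq:split}, $-\operatorname{Re}f\le\beta-\beta(\rho)$, so we need a crude upper bound for $\beta$ on $\{z\in F:|j(z)|\le1728\}$. If $y\ge1$, the positivity of the $c_n$ and $j(i)=1728$ give $|\sum_nc_nq^n|\le\sum_nc_ne^{-2\pi n}=1728-744-e^{2\pi}$, so $|j(z)|\ge e^{2\pi y}-1728+e^{2\pi}$. Then $e^{2\pi y}\le3456-e^{2\pi}<2921<e^8$, and $y<8/(2\pi)<1.28$. On $\frac{\sqrt3}2\le y\le1.28$ the convex function $2\pi y-6\log y$ is at most the larger of its endpoint values, which are less than $6.305$ and $6.562$. On $F$ we have $|q|\le a<0.00434$, so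
\[
-24\sum_{n\ge1}\log|1-q^n|\le24\sum_{n\ge1}\frac{|q|^n}{1-|q|}\le\frac{24\cdot0.00434}{(1-0.00434)^2}<0.106 .
\]
By \eqref{eq:beta} and \eqref{eq:betarho}, $\beta-\beta(\rho)<6.562+0.106-6.201<\frac12$, and so $-\operatorname{Re}f<\frac12$ on $U$. The Borel--Carath\'eodory inequality states that a holomorphic function $f_1$ on $|X|<R$ with $f_1(0)=0$ and $\operatorname{Re}f_1\le B$ satisfies $|f_1(X)|\le2B|X|/(R-|X|)$. With $f_1=-f$, $B=\frac12$ and $R=1728$ it gives $|f(X)|\le\frac1{1727}<0.0006$ for $|X|=1$.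

By \eqref{eq:split}, $M<\beta(\rho)+0.0017+0.0006=\beta(\rho)+0.0023$, and by \eqref{eq:encl},
\[
K=2M+C<11.8507+0.0046<11.856 .
\]
This completes the proof of Theorem~\ref{thm:K}. \qed

\begin{thebibliography}{9}

\bibitem{BS} Reinier Br\"oker and Andrew V. Sutherland, \emph{An explicit height bound for the classical modular polynomial}, arXiv:0909.3442 (2009).

\bibitem{Iw} Iwaniec, \emph{Spectral Methods of Automorphic Forms}.

\bibitem{KS} Kim and Sarnak, appendix to H. Kim, J. Amer. Math. Soc. \textbf{16} (2003).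

\bibitem{Lang} Lang, \emph{Elliptic Functions}, Chapter 20.

\end{thebibliography}
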